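# Local finiteness of the varieties $\mathcal V_{n,d}$ of co-Heyting algebras

## 1. The guess $d<n$, tested on $d=0$ and $n=1$

Choose $n$ elements in an algebra and look at the dimension of the subalgebra that they generate. Suppose this dimension never exceeds $d$, for one fixed pair $(n,d)$. Must every finitely generated algebra with this property be finite?

The answer that one would first guess is: yes, exactly when $d<n$. One expects a generator to be able to pay for one dimension, and nothing obvious guarantees more. Let us fix the words, and then test the guess.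

**Definition (co-Heyting algebra).** A co-Heyting algebra is a bounded distributive lattice $(L,\vee,\wedge,\mathbf 0,\mathbf 1)$ with an additional binary operation $-$ such that for all $a,b,c\in L$
$$a-b\le c\iff a\le b\vee c .$$

For example, on the chain $\mathbf 0<a<\mathbf 1$ we have $x-y=\mathbf 0$ if $x\le y$, and $x-y=x$ otherwise. Co-Heyting algebras form a variety in the language $\{\vee,\wedge,-,\mathbf 0,\mathbf 1\}$.

**Definition (dimension).** A prime filter of $L$ is a proper filter $P$ such that $a\vee b\in P$ implies $a\in P$ or $b\in P$. The dimension of $L$ is the supremum of the integers $d$ for which there is a chain $P_0\subsetneq P_1\subsetneq\cdots\subsetneq P_d$ of prime filters of $L$. It may be infinite.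

The three-element chain has the prime filters $\{\mathbf 1\}\subsetneq\{a,\mathbf 1\}$, so its dimension is $1$.

**Definition (the classes $\mathcal V_{n,d}$).** For integers $n\ge1$, $d\ge0$, let $\mathcal V_{n,d}$ be the class of co-Heyting algebras $L$ such that every subalgebra of $L$ generated by $n$ elements has dimension at most $d$.

It is known that $\mathcal V_{n,d}$ is a variety: there are terms $t_{n,d+1}$ in $n$ variables such that $\mathcal V_{n,d}$ is axiomatized by $t_{n,d+1}=\mathbf 0$. A variety is locally finite if every finitely generated algebra in it is finite. A variety $\mathcal V$ of co-Heyting algebras is locally finite if and only if for every $n\ge1$ there is an integer $d(n)$ with $\mathcal V\subseteq\mathcal V_{n,d(n)}$. So bounds for all $n$ together suffice, and we ask what a bound at a single $n$ does. We also recall that the varieties $\mathcal V_{1,d}$ with $d>1$ are pairwise distinct and not locally finite, and that $\mathcal V_{n,d}\subseteq\mathcal V_{m,d}$ for $m\le n$. The question, for which $(n,d)$ is $\mathcal V_{n,d}$ locally finite, comes from Luck Darnière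 and Markus Junker, "Codimension and pseudometric in co-Heyting algebras", arXiv:0812.2026 (2008).

**Passing to Heyting algebras.** I prefer implications to differences. $L$ is a co-Heyting algebra if and only if $L^{op}$ is a Heyting algebra with $a\to b:=b-a$: in $L$, $b-a\le c$ holds iff $b\le a\vee c$, and read in $L^{op}$ this is $c\le a\to b\iff c\wedge a\le b$. Subalgebras, generation and homomorphisms are the same for both. The prime filters of $L^{op}$ are the complements of the prime filters of $L$, so dimensions agree. From now on all algebras are Heyting algebras, and $\langle p_1,\dots,p_n\rangle$ denotes the generated Heyting subalgebra.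

**Test $d=0$.** Here $\mathcal V_{n,0}$ is the variety of Boolean algebras, for every $n$. This is one of the recalled facts, but it is easy to see. Prime filters of a Boolean algebra are pairwise incomparable. Conversely, let $p\vee\neg p\ne1$ for some element $p$. In $\langle p\rangle$ there is a prime filter $y$ with $p\vee\neg p\notin y$. As $\neg p\notin y$, the filter generated by $y$ and $p$ is proper, so some prime filter $y'\supseteq y$ contains $p$. Then $y\subsetneq y'$, and $\langle p\rangle$ has dimension at least $1$. A Boolean algebra with $k$ generators has at most $2^{2^k}$ elements, so $\mathcal V_{n,0}$ is locally finite, as guessed.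

**Test $n=1$.** The guess says that $\mathcal V_{1,d}$ is not locally finite for $d\ge1$. Let $A$ be an infinite finitely generated Heyting algebra (there is one, since $\mathcal V_{1,2}$ is not locally finite). Add a new least element: $A'=A\cup\{0'\}$, with the old implication on $A$, with $0'\to b=1$, and with $a\to0'=0'$ for $a\in A$. This is a Heyting algebra: for $a,c\in A$ the meet $c\wedge a$ lies in $A$, so $c\wedge a\le 0'$ fails. It is generated by the generators of $A$ together with the old zero, and it is infinite. But for $p\in A$, $p\neq 1$, the set $\{0',p,1\}$ is a subalgebra, of dimension $1$, and $\{0',1\}$ has dimension $0$. So every one-generated subalgebra of $A'$ has dimension at most $1$, and no $\mathcal V_{1,d}$ with $d\ge1$ is locally finite. The guess survives.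

**Half of the guess is right.** Let $A$ be infinite and finitely generated. Its dimension is infinite (this will follow from Lemma 5 below). Take prime filters $Q_0\subsetneq\cdots\subsetneq Q_n$, elements $w_i\in Q_i\setminus Q_{i-1}$, and $\mathfrak B=\langle w_1,\dots,w_n\rangle$. The sets $Q_i\cap\mathfrak B$ are prime filters of $\mathfrak B$ and form a strictly increasing chain, so $\mathfrak B$ has dimension at least $n$. Hence $\mathcal V_{n,n-1}$ is locally finite for every $n$.

To complete the guess we would need an infinite finitely generated algebra in $\mathcal V_{n,n}$. For $n=1$ we have one. For $n=2$ there is none, and the guess is false.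

## 2. The varieties $\mathcal V_{n,d}$ with $d\le 2n-1$

**Theorem 1.** $\mathcal V_{n,d}$ is locally finite if and only if $d=0$, or $n\ge2$ and $d\le2n-1$. That is, the set of pairs is
$$\{(n,0):n\ge1\}\ \cup\ \{(n,d):n\ge2,\ 0\le d\le2n-1\}.$$

**Theorem 2.**
(A) Let $L$ be an infinite finitely generated co-Heyting algebra. For every $n\ge2$, $L$ has a subalgebra generated by $n$ elements of dimension $\ge2n$; for $n=1$ it has one of dimension $\ge1$. Hence a variety contained in $\mathcal V_{n,2n-1}$ for a single $n\ge2$ is locally finite.
(B) This is sharp, simultaneously for many $n$: for every $m\ge1$ there is an infinite finitely generated co-Heyting algebra in which the maximal dimension of an $n$-generated subalgebra is exactly $2n$ for each $2\le n\le m$, and exactly $1$ for $n=1$.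

**Theorem 2 implies Theorem 1.** $\mathcal V_{n,0}$ consists of the Boolean algebras, so it is locally finite. If $n\ge2$ and $d\le2n-1$, an infinite finitely generated algebra in $\mathcal V_{n,d}$ would contradict (A). If $n\ge2$ and $d\ge2n$, or $n=1$ and $d\ge1$, then $\mathcal V_{n,d}$ contains the infinite finitely generated algebra of (B) with $m=n$.

So one generator pays for one dimension, two pay for four, and each further one pays for two more. Sections 3–9 prove (A), and Sections 10–14 prove (B).

## 3. Separated chains in algebras of upsets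

In a poset write ${\uparrow}x=\{y:y\ge x\}$, ${\Uparrow}x=\{y:y>x\}$, and dually ${\downarrow}x$, ${\Downarrow}x$; for a set $S$, ${\downarrow}S$ is the set of elements below some element of $S$. $\mathrm{Cov}(x)$ is the set of upper covers of $x$, $\mathrm{LC}(x)$ the set of its lower covers, and $\mathrm{Inc}(x)$ the set of elements incomparable with $x$; $x\parallel y$ means incomparable.

For a poset $P$, $Up(P)$ is the Heyting algebra of upsets of $P$ with
$$U\to V=P\setminus{\downarrow}(U\setminus V).$$

**Definition (separated chain).** Let $\mathfrak B$ be a Heyting subalgebra of $Up(P)$. A separated chain of length $k$ over $\mathfrak B$ consists of points $x_1>\dots>x_k$ of $P$ and separators $W_1,\dots,W_{k-1}\in\mathfrak B$ with $x_i\in W_i\not\ni x_{i+1}$.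

For example, in the chain $P=\{x>y>z\}$ the points $x>y>z$ with $W_1=\{x\}$, $W_2=\{x,y\}$ form a separated chain of length $3$ over $Up(P)$.

Put $\mathrm{bd}_0=0$ and $\mathrm{bd}_i(w_1,\dots,w_i)=w_i\vee\big(w_i\to\mathrm{bd}_{i-1}(w_1,\dots,w_{i-1})\big)$. For $W_i \in Up(P)$ these terms detect separated chains:
$$x\notin\mathrm{bd}_k(W_1,\dots,W_k)\iff\text{there are }y_1>\dots>y_k>y_{k+1}=x\text{ with }y_i\in W_i\not\ni y_{i+1}\ (1\le i\le k).\tag{1}$$
This is an induction on $k$; for $k=0$ both sides are true. For $k\ge1$, $x\notin\mathrm{bd}_k$ means that $x\notin W_k$ and some $y\ge x$ lies in $W_k\setminus\mathrm{bd}_{k-1}$. Then $y\ne x$, so $y>x$. Put $y_k=y$ and apply the case $k-1$ to $y$.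

**Lemma 3.** Let $\mathfrak B$ be a Heyting subalgebra of $Up(P)$. Then $\dim\mathfrak B\ge k$ iff there is a separated chain of length $k+1$ over $\mathfrak B$.

*Proof.* Given a separated chain $x_1>\dots>x_{k+1}$, the sets $Q_i=\{W\in\mathfrak B:x_i\in W\}$ are prime filters. Since $x_{i+1}<x_i$ and members of $\mathfrak B$ are upsets, $Q_{i+1}\subseteq Q_i$, and $W_i\in Q_i\setminus Q_{i+1}$. So $Q_{k+1}\subsetneq\dots\subsetneq Q_1$.

Conversely, let $Q_0\subsetneq\dots\subsetneq Q_k$ be prime filters of $\mathfrak B$ and choose $w_i\in Q_{k-i+1}\setminus Q_{k-i}$ for $1\le i\le k$. We show $\mathrm{bd}_i(w_1,\dots,w_i)\notin Q_{k-i}$ by induction on $i$. For $i=0$: $0\notin Q_k$. For $i\ge1$, suppose $\mathrm{bd}_i\in Q_{k-i}$. As $Q_{k-i}$ is prime and $w_i\notin Q_{k-i}$, we get $w_i\to\mathrm{bd}_{i-1}\in Q_{k-i}\subseteq Q_{k-i+1}$. As $w_i\in Q_{k-i+1}$, also $\mathrm{bd}_{i-1}\in Q_{k-i+1}$, a contradiction. For $i=k$ we obtain $\mathrm{bd}_k\notin Q_0$, so $\mathrm{bd}_k\ne P$. Apply (1) to a point outside $\mathrm{bd}_k$. $\square$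

## 4. Types and colors

When can the algebra generated by $p_1,\dots,p_n$ not tell two points apart? We need one sufficient criterion, (F1), and one transfer property, (F2).

**Definition (type, color).** Let $\mathfrak B=\langle p_1,\dots,p_n\rangle\subseteq Up(P)$. Write $x\equiv y$ if $x,y$ lie in the same members of $\mathfrak B$. The class $[x]$ is the type of $x$, the set $c(x)=\{i:x\in p_i\}$ is its color, and $T(x)=\{[z]:z>x\}$.

A type determines its color, because $p_i\in\mathfrak B$; so we also write $c(\sigma)$ for a type $\sigma$.

**Lemma 4.**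
(F1) If $c(x)=c(y)$ and $T(x)=T(y)$ or $T(x)=T(y)\cup\{[y]\}$, then $x\equiv y$.
(F2) If all ${\uparrow}x$ are finite, $x\equiv x'$ and $z\ge x$, then some $z'\ge x'$ has $z'\equiv z$. So $\Theta([x]):=\{[z]:z\ge x\}=T(x)\cup\{[x]\}$ is well defined.

*Proof.* (F1) We show $x\in W\iff y\in W$ by induction on the construction of $W\in\mathfrak B$. For generators this is $c(x)=c(y)$; for $\emptyset$, $P$, unions and intersections it is clear. Let $W=U\to V$. Every type is contained in $U\setminus V$ or disjoint from it, so $x\notin W$ iff $x\in U\setminus V$ or some type in $T(x)$ is contained in $U\setminus V$; similarly for $y$. By induction $x\in U\setminus V\iff y\in U\setminus V$. If $T(x)=T(y)$, the two conditions agree. If $T(x)=T(y)\cup\{[y]\}$, the condition for $x$ has one extra alternative, $[y]\subseteq U\setminus V$, i.e. $y\in U\setminus V$, which is already one of the alternatives for $y$. So the conditions agree again.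

(F2) Otherwise each of the finitely many $z'\ge x'$ is separated from $z$ by some member of $\mathfrak B$. Choose one for each $z'$. Let $U$ be the intersection of the chosen members that contain $z$, and $V$ the union of those that do not. Then $z\in U\setminus V$, while no $z'\ge x'$ is in $U\setminus V$. So $x'\in U\to V$ and $x\notin U\to V$, contradicting $x\equiv x'$. $\square$

Taking $y\in\sigma$ in (F1) gives the form that we use most:
$$\text{if }c(x)=c(\sigma)\text{ and }T(x)=\Theta(\sigma)\text{ for a type }\sigma,\text{ then }[x]=\sigma.\tag{2}$$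

For example, let $P=\{x>y>z\}$ and $\mathfrak B=\langle\{x\}\rangle$. Then $y,z$ have empty color, and $T(z)=\{[x],[y]\}=T(y)\cup\{[y]\}$, so $y\equiv z$. Indeed $\mathfrak B=\{\emptyset,\{x\},P\}$.

## 5. Tame posets, and two generators on a staircase

**Definition (tame).** An infinite poset $E$ is tame if

(i) ${\uparrow}x$ is finite for all $x$;

(ii) $E\setminus{\downarrow}x$ is finite for all $x$;

(iii) there is a finite upset $\Sigma_0$ such that every $x\notin\Sigma_0$ has $|\mathrm{Cov}(x)|\ge2$, and $x,x'\notin\Sigma_0$, ${\Uparrow}x={\Uparrow}x'$ imply $x=x'$.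

Note that $\max E\subseteq\Sigma_0$, since maximal elements have no covers.

An example is the staircase: points $e_0,e_1,e_2,\dots$ with $e_i<e_j$ iff $i\ge j+2$. It is a partial order, ${\Uparrow}e_i=\{e_j:j\le i-2\}$ is finite, and $E\setminus{\downarrow}e_j=\{e_0,\dots,e_{j-1},e_{j+1}\}$. For $i\ge3$ the covers of $e_i$ are $e_{i-2}$ and $e_{i-3}$, and the sets ${\Uparrow}e_i$ with $i\ge1$ are distinct. So $\Sigma_0=\{e_0,e_1,e_2\}$ works. An infinite descending chain satisfies (i) and (ii), but not (iii), as each element below the top has only one cover.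

**Consequences of (i), (ii) for infinite $E$.** The set $\mathrm{Inc}(x)\subseteq E\setminus{\downarrow}x$ is finite, so antichains are finite. For any finite set of elements, all but finitely many elements of $E$ are strictly below all of them. $\mathrm{LC}(x)$ is finite, because for $w\in\mathrm{LC}(x)$ the other lower covers are incomparable with $w$ and lie in $E\setminus{\downarrow}w$. If $x<y$, then some $c\in\mathrm{Cov}(x)$ has $c\le y$ and some $z\in\mathrm{LC}(y)$ has $x\le z$, because ${\uparrow}x$ is finite. For the same reason every element of a subset $S\subseteq E$ lies below a maximal element of $S$. Finally, a finite set generates a finite upset.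

**The algebra $A(E)$.** For an infinite poset with (i), (ii), let $A(E)$ consist of all finite upsets of $E$ and $E$ itself. It is a Heyting subalgebra of $Up(E)$: it is closed under unions and intersections, and $U\to V=E\setminus{\downarrow}(U\setminus V)$ is $E$ if $U\subseteq V$, and is contained in the finite set $E\setminus{\downarrow}u$ if $u\in U\setminus V$.

**Two generators on the staircase.** The count in Section 1 uses every separator as a generator, so with two generators it stops at a separated chain of length $3$. But implications provide separators as well. Fix $k\ge3$, put $b=e_k$ and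
$$q=\{e_0,\dots,e_{k-2}\}={\Uparrow}b,\qquad p=\{e_0,\dots,e_{k-1}\}.$$
Then
$$s=p\to q=E\setminus{\downarrow}e_{k-1}=q\cup\{e_k\},\qquad v=s\to q=E\setminus{\downarrow}e_k=\{e_0,\dots,e_{k-1},e_{k+1}\},$$
$$H=v\to p=E\setminus{\downarrow}e_{k+1}=\{e_0,\dots,e_k,e_{k+2}\},$$
$$K=H\to(p\cup s)=E\setminus{\downarrow}e_{k+2}=\{e_0,\dots,e_{k+1},e_{k+3}\}.$$
The chain $e_{k-3}>e_{k-1}>e_{k+1}>e_{k+3}>e_{k+5}$ is separated by $q,p,v,K$. So these two generators give dimension at least $4$. The staircase itself is a generous poset, and one computation in it refutes nothing; but Section 8 will find this local picture in every tame poset.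

## 6. A homomorphic image of the form $A(E)$

To prove (A) we may replace an algebra by a homomorphic image. The next lemma makes all infinite finitely generated algebras concrete.

**Lemma 5.** Every infinite finitely generated Heyting algebra $A$ has a homomorphic image isomorphic to $A(E)$ for some tame $E$.

*Proof.*

**Step 1: the representation.** We recall the textbook Priestley–Esakia picture. Let $X$ be the set of prime filters of $A$ ordered by inclusion, $\varphi(a)=\{x:a\in x\}$, with the topology generated by the sets $\varphi(a)$ and their complements. Then $X$ is compact Hausdorff, and $\varphi$ is an isomorphism of $A$ onto the algebra of clopen upsets of $X$ with $U\to V=X\setminus{\downarrow}(U\setminus V)$. Different points are separated by members of $A$. The sets ${\uparrow}x=\bigcap\{\varphi(a):a\in x\}$ are closed. For clopen $U$ the set ${\downarrow}U$ is clopen, because $U$ is a finite union of sets $\varphi(a)\setminus\varphi(b)$, and ${\downarrow}(\varphi(a)\setminus\varphi(b))=X\setminus\varphi(a\to b)$. Every point of a closed set $F$ is below a maximal point of $F$: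 for a nonempty chain $K\subseteq F$ the nonempty closed sets $F\cap{\uparrow}x$ $(x\in K)$ form a chain and have a common point by compactness, which is an upper bound of $K$ in $F$; so Zorn's lemma applies. We identify $A$ with the clopen upsets. Let $g_1,\dots,g_m$ generate $A$ and put $c(x)=\{i:x\in g_i\}$.

**Step 2: the points of finite height are isolated, and there are finitely many of each height.** Let $X_k$ be the set of points $x$ such that chains in ${\uparrow}x$ have at most $k$ elements. It is an upset. We show by induction that each $X_k$ is finite and consists of isolated points; hence it is clopen. This is true for $X_0=\emptyset$. Assume it for $k$. If $x\in X_{k+1}\setminus X_k$, then every $y>x$ is in $X_k$, because a chain of $k+1$ elements in ${\uparrow}y$ together with $x$ would have $k+2$ elements; so $x$ is maximal in $X\setminus X_k$. Conversely a maximal element of $X\setminus X_k$ is in $X_{k+1}$. So $X_{k+1}=X_k\cup M$ with $M=\max(X\setminus X_k)$. For $x\in M$ let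
$$C=\{y\in X\setminus X_k:\ c(y)=c(x),\ {\uparrow}y\cap X_k={\uparrow}x\cap X_k\},\qquad C'=C\setminus{\downarrow}\big((X\setminus X_k)\setminus C\big).$$
For $s\in X_k$ the set $\{y:y\le s\}={\downarrow}\{s\}$ is clopen, as $\{s\}$ is clopen. Hence $C$ is clopen, and so is $C'$. As ${\uparrow}x\setminus X_k=\{x\}$ and $x\in C$, we have $x\in C'$. If $y\in C'$ and $z\ge y$, $z\notin X_k$, then $z\in C$, and $z$ is not below a point of $(X\setminus X_k)\setminus C$, since $y$ is not. So ${\uparrow}y\subseteq C'\cup X_k$ for $y\in C'$.

We claim that every member of $A$ contains $C'$ or is disjoint from it. Generators have this property by the definition of $C$, and it passes to unions and intersections. For $U\to V$ with $U,V$ having the property: a point $y\in C'$ is outside $U\to V$ iff $U\setminus V$ meets ${\uparrow}y\subseteq C'\cup X_k$, that is, iff $C'\subseteq U\setminus V$ or $U\setminus V$ meets ${\uparrow}y\cap X_k={\uparrow}x\cap X_k$. This does not depend on $y$. As members of $A$ separate points, $C'=\{x\}$, so $x$ is isolated. If $x_2\in M$ has the same data $(c(x),{\uparrow}x\cap X_k)$,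 then $x_2\in C$ and, by maximality, ${\uparrow}x_2\setminus X_k=\{x_2\}$, so $x_2\in C'$ and $x_2=x$. There are finitely many possible data, so $M$ is finite.

**Step 3: the poset $E$, with (i) and (ii).** $X$ is infinite, since $A$ is. If $X=\bigcup_kX_k$, compactness gives $X=X_k$ for some $k$, which is finite, a contradiction. So $X\setminus\bigcup_kX_k$ is closed and nonempty. Let $\zeta$ be a maximal point of it, $E={\Uparrow}\zeta\subseteq\bigcup_kX_k$ and $Y={\uparrow}\zeta$. If $E$ were finite, chains in ${\uparrow}\zeta$ would have at most $|E|+1$ elements, and $\zeta$ would be in some $X_k$. So $E$ is infinite. (i) If $x\in E\cap X_k$, then ${\uparrow}x\subseteq X_k$ is finite. (ii) For $x\in E$, $\{x\}$ is clopen, so ${\downarrow}x$ is clopen and $Y\setminus{\downarrow}x$ is compact. It omits $\zeta$, so it consists of isolated points and is finite; and $E\setminus{\downarrow}x=Y\setminus{\downarrow}x$.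

**Step 4: the homomorphism onto $A(E)$.** Restriction $U\mapsto U\cap Y$ is a Heyting homomorphism from $A$ into $Up(Y)$, as $Y$ is an upset. If $\zeta\in U$, the image is $Y$. Otherwise $U\cap Y$ is a compact set of isolated points, hence a finite upset of $E$. Every finite upset of $E$ is an upset of $X$ and consists of isolated points, so it is a clopen upset of $X$ and occurs as an image. So the image consists of $Y$ and the finite upsets of $E$. Sending $Y$ to $E$ and fixing the finite upsets is an isomorphism onto $A(E)$. Only implication needs a check. For finite upsets $U\not\subseteq V$, $\zeta$ is below $U\setminus V$, so $Y\setminus{\downarrow}(U\setminus V)=E\setminus{\downarrow}(U\setminus V)$. If $U\subseteq V$, the implication is the top on both sides. The implication top $\to V$ is $V$ on both sides.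

**Step 5: condition (iii).** Let $a_1,\dots,a_m$ be the images of the generators in $A(E)$, and $\Sigma'$ the union of those $a_i\ne E$, a finite upset. All points outside $\Sigma'$ have the same color with respect to $a_1,\dots,a_m$. Since ${\uparrow}x\in A(E)$ for all $x$, different points are inequivalent for $\mathfrak B=A(E)$. So (F1) gives two facts. If $x,x'\notin\Sigma'$ and ${\Uparrow}x={\Uparrow}x'$, then $x=x'$. If $\mathrm{Cov}(x)=\{c\}$ with $x\notin\Sigma'$, then $c\in\Sigma'$; otherwise $c(x)=c(c)$ and ${\Uparrow}x={\uparrow}c$, so $T(x)=T(c)\cup\{[c]\}$ and $x\equiv c$, which is false. Let $\Sigma_0$ be the upset generated by $\Sigma'\cup\max E\cup\bigcup_{c\in\Sigma'}\mathrm{LC}(c)$. It is finite. If $x\notin\Sigma_0$, then $x$ is not maximal, so $\mathrm{Cov}(x)\ne\emptyset$; and $\mathrm{Cov}(x)=\{c\}$ would give $c\in\Sigma'$ and $x\in\mathrm{LC}(c)\subseteq\Sigma_0$. So $|\mathrm{Cov}(x)|\ge2$. The second part of (iii) is the first fact. $\square$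

This also settles the point left open in Section 1. In $E$ we can choose $y_0>y_1>y_2>\cdots$ (all but finitely many elements are below a given one), separated by the sets ${\uparrow}y_i\in A(E)$. By Lemma 3, $A(E)$ has infinite dimension, and so has $A$, because prime filters pull back along a surjective homomorphism, injectively and preserving strict inclusions.

## 7. Two more points for one more generator

From now on fix a tame $E$ with $\Sigma_0$ as in (iii). A generator that cuts the next layer just below a finite upset $R$ in a suitable place is itself a separator, and an implication turns it into a second one.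

**Proposition 6.** Let $R\supseteq\Sigma_0$ be a finite upset of $E$ and $D=E\setminus R$. There are $r\in A(E)$, $\mu>g>w$ in $D$, and $V_1,V_2\in\langle R,r\rangle$ with $\mu\in V_1\not\ni g$ and $g\in V_2\not\ni w$.

*Proof.* $D$ is a downset with finite complement. $M:=\max D$ is a finite antichain, every element of $D$ is below some element of $M$, every element strictly above an element of $M$ is in $R$, and $G:=D\setminus M$ is infinite.

**Case 1: some $g\in G$ and $\beta\in M$ have $g\not\le\beta$.** Here we cut $M$ at $\beta$. Take $\mu\in M$ with $\mu>g$, so $\mu\ne\beta$, and put $r=R\cup(M\setminus\{\beta\})$, an upset, and $V_1=r$. Then $\mu\in V_1\not\ni g$. Put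
$$X=r\to R=E\setminus{\downarrow}(M\setminus\{\beta\}),\qquad V_2=X\to R=E\setminus{\downarrow}(X\setminus R).$$
Elements of $X\setminus R$ lie in $D$ and are below no element of $M$ other than $\beta$, so they are $\le\beta$. As $g\not\le\beta$, $g$ is below none of them, and $g\in V_2$. Also $\beta\in X\setminus R$, so any $w<g$ with $w\le\beta$ is outside $V_2$; such $w$ exist, and $w\in D$ since $D$ is a downset.

**Case 2: every element of $G$ is below every element of $M$.** Now $M$ cannot be cut usefully, and we cut $R$ instead. We first claim that there are $o\in R$ and $g\in G$ with $g\not\le o$. Otherwise every element of $G$ is strictly below every element of $E\setminus G=R\cup M$. Then ${\Uparrow}\lambda=E\setminus G$ for every $\lambda\in\max G$, so by (iii) $\max G=\{\lambda\}$ for one $\lambda$. Let $\lambda'\in\max(G\setminus\{\lambda\})$. It is below $\lambda$, so ${\Uparrow}\lambda'=\{\lambda\}\cup(E\setminus G)$; and $\lambda$ is below all of $E\setminus G$, so $\mathrm{Cov}(\lambda')=\{\lambda\}$. As $\lambda'\notin\Sigma_0$, this contradicts (iii).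

Put $r=(R\setminus{\downarrow}o)\cup M$. It is an upset: above $R\setminus{\downarrow}o$ this is clear, and if $e>\mu\in M$, then $e\in R$, and $e\le o$ would give $g<\mu<e\le o$, which is false. Let $V_1=r$ and
$$V_2=R\to r=E\setminus{\downarrow}(R\cap{\downarrow}o)=E\setminus{\downarrow}o .$$
Take any $\mu\in M$ and any $w<g$ with $w\le o$. Then $\mu>g$, $\mu\in V_1\not\ni g$ and $g\in V_2\not\ni w$. $\square$

On the staircase with $R=\{e_0,\dots,e_k\}$ and $k\ge2$ we have $M=\{e_{k+1},e_{k+2}\}$, and Case 1 applies with $g=e_{k+3}$, $\beta=e_{k+2}$, $\mu=e_{k+1}$. Then $r=R\cup\{e_{k+1}\}$ and $V_2=E\setminus{\downarrow}e_{k+2}=\{e_0,\dots,e_{k+1},e_{k+3}\}$, and $w=e_{k+5}$ will do.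

The next lemma attaches the two new points to the end of a given chain; the term $\mathrm{bd}$ describes the region in which that chain has not yet ended.

**Lemma 7.** Let $q_1,\dots,q_n\in A(E)$, and let there be a separated chain of length $e\ge2$ over $\langle q_1,\dots,q_n\rangle$ with separators $W_1,\dots,W_{e-1}$, $W_1\supseteq\Sigma_0$. Then there are $q_{n+1}\in A(E)$ and a separated chain of length $e+2$ over $\langle q_1,\dots,q_{n+1}\rangle$ whose first separator is again $W_1$.

*Proof.* Let $R=\mathrm{bd}_{e-1}(W_1,\dots,W_{e-1})\in\langle q_1,\dots,q_n\rangle$. By (1), the last point of the given chain is not in $R$. So $R\ne E$, and $R$ is a finite upset. By (1) again, every $\mu\notin R$ is the end of a chain $y_1>\dots>y_{e-1}>y_e=\mu$ separated by $W_1,\dots,W_{e-1}$. In particular $\mu\le y_2\notin W_1$, so $\mu\notin W_1$. Hence $R\supseteq W_1\supseteq\Sigma_0$. Apply Proposition 6 to $R$ and put $q_{n+1}=r$. With $\mu,g,w$ from there, $y_1>\dots>y_{e-1}>\mu>g>w$ is separated by $W_1,\dots,W_{e-1},V_1,V_2$. $\square$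

**What Lemma 7 alone gives.** Start with $q_1=\Sigma_0$, a point $x_2\notin\Sigma_0$ and a maximal element $x_1>x_2$ of $E$. Since $\max E\subseteq\Sigma_0$, this is a separated chain of length $2$ with $W_1=\Sigma_0$. Applying Lemma 7 $n-1$ times gives a chain of length $2n$, i.e. dimension at least $2n-1$ with $n$ generators. This already beats the guess: $\mathcal V_{n,2n-2}$ is locally finite. It misses the theorem by exactly one, and the loss is at the start. The first generator pays for only one dimension, and by the test $n=1$ of Section 1 it cannot be made to pay for two. So the missing dimension has to come from two generators chosen together.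

## 8. A chain of five points from two generators

**Proposition 8.** There are finite upsets $q\supseteq\Sigma_0$ and $p$ of $E$, and a separated chain of length $5$ over $\langle q,p\rangle$ with $W_1=q$.

*Proof.* Let $\Sigma_1=E\setminus\bigcap\{{\Downarrow}s:s\in\Sigma_0\cup\max E\}$. This is a finite upset containing $\Sigma_0\cup\max E$, and every $b\notin\Sigma_1$ is strictly below all elements of $\Sigma_0\cup\max E$. On the staircase the construction used a point $y=e_{k+1}$, incomparable with $b=e_k$ but not maximal with this property, which lies above one lower cover of $b$ (namely $e_{k+3}$) and not above another (namely $e_{k+2}$). Consider the statement that this never happens: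
$$\begin{array}{l}\text{for all }b\in E\setminus\Sigma_1\text{ and all }y\in\mathrm{Inc}(b)\text{ not maximal in }\mathrm{Inc}(b):\\ y\text{ is above all elements of }\mathrm{LC}(b)\text{ or above none.}\end{array}\tag{3}$$

**Step 1: if (3) fails, the Proposition holds.** This step carries the staircase computation over to $E$. Take $b\notin\Sigma_1$, $y\in\mathrm{Inc}(b)$ not maximal in $\mathrm{Inc}(b)$, and $z,z'\in\mathrm{LC}(b)$ with $z<y$ and $z'\not\le y$. Put
$$q={\Uparrow}b\supseteq\Sigma_0,\qquad J=\mathrm{Inc}(b)\setminus{\downarrow}y,\qquad p=q\cup J .$$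
These sets are finite, $q$ is an upset, and so is $p$: an element above an element of $J$ is not $\le b$ and not $\le y$, so it is in $q\cup J$. An element of $\max\mathrm{Inc}(b)$ that is $\le y$ would equal $y$, which is not maximal; so $\max\mathrm{Inc}(b)\subseteq J$.

Now choose the points. Let $a\in\max\mathrm{Inc}(b)$ with $a>y$. As $b$ is below all of $\max E$, $a\notin\max E$. Choose $u>a$. Then $u\notin\mathrm{Inc}(b)$ by maximality of $a$, and $u\not\le b$, so $u\in{\Uparrow}b$. Choose $w\le z,z'$. Since $z\ne z'$ are lower covers of $b$, they are incomparable, so $w<z$. Thus $u>a>y>z>w$.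

The separators are found one after the other.

* $u\in q\not\ni a$, as $a\parallel b$. And $a\in J\subseteq p$, while $y\notin p$.
* $s:=p\to q=E\setminus{\downarrow}J$ equals $q\cup\{b\}$. Indeed, an element $\ge b$ is not in ${\downarrow}J$, since $b$ is below no element of $J$. Next, $\mathrm{Inc}(b)\subseteq{\downarrow}J$ because $\max\mathrm{Inc}(b)\subseteq J$. Finally let $x<b$. Then $x\le z_1$ for some $z_1\in\mathrm{LC}(b)$; as $z_1<b\notin\Sigma_0$, also $z_1\notin\Sigma_0$, so $z_1$ has a cover $c\ne b$. Distinct covers of $z_1$ are incomparable, so $c\in\mathrm{Inc}(b)\subseteq{\downarrow}J$ and $x\in{\downarrow}J$.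
* $v:=s\to q=E\setminus{\downarrow}b=q\cup\mathrm{Inc}(b)$, so $y\in v\not\ni z$.
* $H:=v\to p=E\setminus{\downarrow}(v\setminus p)$, and $v\setminus p=\mathrm{Inc}(b)\cap{\downarrow}y$ has the greatest element $y$. So $H=E\setminus{\downarrow}y$, and $z'\in H\not\ni z$.
* $K:=H\to(p\cup s)$. Here $p\cup s=q\cup J\cup\{b\}$, with complement $(\mathrm{Inc}(b)\cap{\downarrow}y)\cup{\Downarrow}b$. As $H$ misses ${\downarrow}y$, we get $K=E\setminus{\downarrow}(H\cap{\Downarrow}b)$. The only element of ${\Downarrow}b$ that is $\ge z$ is $z$ itself, and $z\notin H$; so $z\in K$. And $w\le z'\in H\cap{\Downarrow}b$, so $w\notin K$.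

Thus $u>a>y>z>w$ is separated by $q,p,v,K\in\langle q,p\rangle$.

**Step 2: assume (3), and choose preferred covers.** The aim of the rest of the proof is a contradiction from (3). Let $\Sigma_2$ be the finite upset generated by $\Sigma_1$ and the lower covers of elements of $\Sigma_1$. If $x\notin\Sigma_2$, then $\mathrm{Cov}(x)\cap\Sigma_1=\emptyset$, and $|\mathrm{Cov}(x)|\ge2$. For $x\notin\Sigma_2$ let $\mathrm{Min}(x)\ne\emptyset$ be the set of those $b\in\mathrm{Cov}(x)$ for which ${\Uparrow}b$ is minimal under inclusion among $\{{\Uparrow}b':b'\in\mathrm{Cov}(x)\}$. By (iii) the sets ${\Uparrow}b'$, $b'\in\mathrm{Cov}(x)$, are pairwise distinct.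

**Step 3: $\mathrm{Min}(x)\cap\mathrm{Min}(x')=\emptyset$ for $x\ne x'$ outside $\Sigma_2$.** This makes preferred covers count points. Let $b$ be in both sets. If $b'\in\mathrm{Cov}(x)\setminus\{b\}$, then $b'\parallel b$. By minimality of ${\Uparrow}b$ and distinctness there is $c\in{\Uparrow}b'\setminus{\Uparrow}b$. Since $c\le b$ would give $b'<b$, we have $c\in\mathrm{Inc}(b)$, so $b'$ is not maximal in $\mathrm{Inc}(b)$. As $b\notin\Sigma_1$ and $b'>x\in\mathrm{LC}(b)$, (3) says that $b'$ is above all of $\mathrm{LC}(b)$, in particular $b'\ge x'$. So $x'\le$ all of $\mathrm{Cov}(x)$, and symmetrically $x\le$ all of $\mathrm{Cov}(x')$.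

Here $x'\notin\mathrm{Cov}(x)$, as $x<x'<b$ contradicts $b\in\mathrm{Cov}(x)$; symmetrically $x\notin\mathrm{Cov}(x')$. So for $c\in\mathrm{Cov}(x)$ we have $x'<c$, and some $c'\in\mathrm{Cov}(x')$ has $c'\le c$. As $x<c'$, some $c''\in\mathrm{Cov}(x)$ has $c''\le c'\le c$. Covers of $x$ are incomparable, so $c''=c'=c$. Hence $\mathrm{Cov}(x)\subseteq\mathrm{Cov}(x')$, and by symmetry equality holds. So ${\Uparrow}x={\Uparrow}x'$, and $x=x'$ by (iii), a contradiction.

**Step 4: almost every point is the unique preferred cover of some point.** Let $X_1=\{x\notin\Sigma_2:|\mathrm{Min}(x)|=1\}$ and $\mathrm{Min}(x)=\{b(x)\}$ for $x\in X_1$. We show that $S:=E\setminus b(X_1)$ is finite. Let $F\supseteq\Sigma_2$ be a finite upset and $n_2=|\{x\in F\setminus\Sigma_2:|\mathrm{Min}(x)|\ge2\}|$. For $x\in F\setminus\Sigma_2$ the sets $\mathrm{Min}(x)\subseteq F\setminus\Sigma_1$ are disjoint by Step 3, so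
$$|F|-|\Sigma_2|+n_2\ \le\sum_{x\in F\setminus\Sigma_2}|\mathrm{Min}(x)|\ \le\ |F|-|\Sigma_1| ,$$
and $n_2\le|\Sigma_2|-|\Sigma_1|$. By Step 3, $b$ is injective on $X_1$, and $b(X_1\cap F)\subseteq F$. Therefore
$$|S\cap F|\le|F|-|X_1\cap F|=|\Sigma_2|+n_2\le2|\Sigma_2| .$$
Every finite subset of $E$ lies in such an $F$, so $|S|\le2|\Sigma_2|$.

**Step 5: a walk.** We now move sideways in $E$. For $e\in E\setminus S$ let $x_e\in X_1$ be the unique element with $b(x_e)=e$; note $e\notin\Sigma_1$, because $e\in\mathrm{Cov}(x_e)$. Choose $e^+\in\mathrm{Cov}(x_e)\setminus\{e\}$. ${\Uparrow}e$ is the unique minimal, hence the least, member of a finite family of distinct sets, so ${\Uparrow}e\subsetneq{\Uparrow}e^+$. Also $e\parallel e^+$ and $x_e\in\mathrm{LC}(e)\cap\mathrm{LC}(e^+)$. For given $e$ form $e_0=e$ and $e_{i+1}=e_i^+$ as long as $e_i\notin S$, and write $x_i=x_{e_i}$.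

**Step 6: the $e_i$ are pairwise incomparable.** This will force the walk to stop. Suppose not, and let $j$ be least such that $e_j$ is comparable with (or equal to) some $e_i$, $i<j$. Here $e_i=e_j$ is impossible, as ${\Uparrow}e_i$ grows strictly. If $e_i<e_j$, then $e_j\in{\Uparrow}e_i\subseteq{\Uparrow}e_{j-1}$, contradicting $e_{j-1}\parallel e_j$. So $e_j<e_i$; take the largest such $i$. Then $i\le j-2$ and $e_j\parallel e_k$ for $i<k<j$.

We show $x_k\le e_j$ for $k=j-1,j-2,\dots,i$. For $k=j-1$ this holds since $e_j=e_{j-1}^+$. Let $i<k\le j-1$ and $x_k\le e_j$. Apply (3) with $b=e_k\notin\Sigma_1$ and $y=e_j\in\mathrm{Inc}(e_k)$. This $y$ is not maximal there, because $e_j<e_i$, and $e_i\in\mathrm{Inc}(e_k)$ by minimality of $j$. As $x_k$ and $x_{k-1}$ are both in $\mathrm{LC}(e_k)$ and $x_k\le e_j$, we get $x_{k-1}\le e_j$.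

For $k=i$ we have $x_i\le e_j<e_i\in\mathrm{Cov}(x_i)$, which forces $x_i=e_j$. But $x_i<e_{i+1}$, so $e_j<e_{i+1}$ with $i<i+1<j$, contradicting the choice of $i$.

**Step 7: the contradiction.** Antichains are finite, so the walk from $e\in E\setminus S$ ends at some $\tau(e)\in S$, with ${\Uparrow}e\subseteq{\Uparrow}\tau(e)$ and, by Step 6, $e\notin{\Uparrow}\tau(e)$. There is an infinite chain $y_0>y_1>\cdots$ in $E\setminus S$: given $y_i$, all but finitely many elements of $E$ are $<y_i$, and $S$ is finite, so $y_{i+1}$ can be chosen. As $S$ is finite, $\tau(y_i)=\tau(y_j)=t$ for some $i<j$. Then $y_i\in{\Uparrow}y_j\subseteq{\Uparrow}t$, but $y_i\notin{\Uparrow}t$, a contradiction. So (3) fails, and Step 1 applies. $\square$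

## 9. The lower bound $2n$

**Proof of (A).** Let $A=L^{op}$, $n\ge2$, and let $E$ be tame with $A(E)$ a homomorphic image of $A$ (Lemma 5). We claim that there are $q_1,\dots,q_n\in A(E)$ and a separated chain of length $2n+1$ over $\langle q_1,\dots,q_n\rangle$ with $W_1\supseteq\Sigma_0$. For $n=2$ this is Proposition 8, and Lemma 7 passes from $n$ to $n+1$, since $(2n+1)+2=2(n+1)+1$.

By Lemma 3, $A(E)$ has an $n$-generated subalgebra of dimension $\ge2n$. Lift its generators to $A$. The subalgebra of $A$ that the lifts generate maps onto it, and prime filters pull back injectively, preserving strict inclusions; so it has dimension $\ge2n$.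

For $n=1$: $L$ is infinite and finitely generated, hence not Boolean, so $L\notin\mathcal V_{1,0}$, and some one-generated subalgebra has dimension $\ge1$. Finally, if a variety is contained in $\mathcal V_{n,2n-1}$ for a single $n\ge2$, none of its finitely generated members can be infinite. $\square$

## 10. The posets $E_N$

For (B) we need an infinite poset that is poor for small numbers of generators. The plan is to build it in levels, so that each level carries many points that look alike.

**Definition ($E_N$).** Let $N\ge5$ and $E=E_N=\bigsqcup_{j\ge-1}L_j$ as follows. $L_{-1}=\{t\}$. $L_0=A_0\sqcup B_0$ with $|A_0|=N$, $|B_0|=1$. For $j\ge1$, $L_j=A_j\sqcup B_j$ with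
$$A_j=\{x_{\{f\}}:f\in A_{j-1}\},\qquad B_j=\{x_{\{f,f'\}}:f\ne f'\in A_{j-1}\}.$$
The order: $t$ is the greatest element, elements of $L_0$ are strictly below $t$ only, and $x_M\in L_j$ ($j\ge1$) is strictly below exactly the elements of $L_{<j}\setminus M$, where $L_{<j}=\bigcup_{i<j}L_i$.

So $|A_j|=N$ for all $j\ge0$, and a point of $L_j$, $j\ge1$, is below all of $L_{\le j-2}$ and all of $B_{j-1}$; it misses only one or two points of $A_{j-1}$. This is a partial order: if $x<y<z$, the level rises by at least $2$ from $z$ to $x$, so $x<z$. Conditions (i) and (ii) hold, the latter because $E\setminus{\downarrow}x\subseteq L_{\le j+1}$ for $x\in L_j$. So $A(E)$ is an infinite Heyting algebra.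

**$A(E)$ is finitely generated.** The generators are $\{t\}$ and the sets $\{t,v\}$, $v\in L_0$. Let $F_k=L_{\le k}$. All upsets inside $F_0$ are generated. Suppose that all upsets inside $F_k$ are generated, $k\ge0$. For $y\in A_k$,
$$F_k\to(F_k\setminus\{y\})=E\setminus{\downarrow}y=(F_k\setminus\{y\})\cup\{x_M\in L_{k+1}:y\in M\}.$$
So for $y\ne z$ in $A_k$ the set $(E\setminus{\downarrow}y)\cap(E\setminus{\downarrow}z)=(F_k\setminus\{y,z\})\cup\{x_{\{y,z\}}\}={\uparrow}x_{\{y,z\}}$ is generated. Since $N\ge3$,
$$P_y:=\bigcup_{z\ne y}{\uparrow}x_{\{y,z\}}=(F_k\setminus\{y\})\cup\{x_{\{y,z\}}:z\ne y\},$$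
and it is generated. Hence so is
$$\big(P_y\to(F_k\setminus\{y\})\big)\cap(E\setminus{\downarrow}y)=(F_k\setminus\{y\})\cup\{x_{\{y\}}\}={\uparrow}x_{\{y\}} :$$
the implication removes from $E\setminus{\downarrow}y$ exactly what is below some $x_{\{y,z\}}$, that is, these points themselves. Every upset inside $F_{k+1}$ is a union of an upset inside $F_k$ and sets ${\uparrow}x$ with $x\in L_{k+1}$, so it is generated. Every finite upset lies in some $F_k$.

**One generator.** If $p\in A(E)$, $p\ne\emptyset,E$, then $t\in p$, so $p\to\emptyset=E\setminus{\downarrow}p=\emptyset$ and $\langle p\rangle=\{\emptyset,p,E\}$ has dimension $1$. For $p\in\{\emptyset,E\}$ the dimension is $0$.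

**A modest pair.** Take $p_1=\{t\}$ and $p_2=\{t,a\}$, $a\in A_0$. Let $v\in L_0\setminus\{a\}$; all such points have empty color and $T=\{[t]\}$, hence one type. A point $x_M\in L_1$ has empty color. If $a\in M$, then $T(x_M)=\{[t],[v]\}=\Theta([v])$ and $x_M\equiv v$ by (2). If $a\notin M$, then $T(x_M)=\{[t],[a],[v]\}$; these points have one type $\xi$. By (F1) all points of $L_j$, $j\ge2$, have type $\xi$ too: inductively their $T$ is $\{[t],[a],[v]\}$, with or without $\xi$. Since $\Theta([a])=\{[t],[a]\}$ and $\Theta([v])=\{[t],[v]\}$, a separated chain, whose points have distinct types, has at most three points, and the dimension is at most $2$. So this pair behaves as the first guess predicted; by (A), other pairs must do better.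

**Proposition 9.** If $N\ge n2^{n+1}+5$, every $n$-generated subalgebra of $A(E_N)$ has dimension $\le2n$.

**Proposition 9 implies (B).** Given $m\ge1$, take $N\ge m2^{m+1}+5$ and $L=A(E_N)^{op}$. It is infinite and finitely generated. For $2\le n\le m$ the maximal dimension of an $n$-generated subalgebra is at most $2n$ by Proposition 9 and at least $2n$ by (A). For $n=1$ it is exactly $1$, as just computed. $\square$

The rest of these notes proves Proposition 9.

## 11. Innovative levels, starts and blocks

Let $\mathfrak B=\langle p_1,\dots,p_n\rangle\subseteq A(E)$. Discard generators equal to $\emptyset$ or $E$ and decrease $n$ accordingly; this preserves the hypothesis on $N$ and strengthens the conclusion. The value $n=0$ is allowed. So all $p_i$ are nonempty finite upsets, and $t\in p_i$. We use types and colors as in Section 4. Let $T_{<j}$ be the set of types occurring on $L_{<j}$, and $[S]=\{[x]:x\in S\}$.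

**Definition (innovative).** Level $j$ is innovative if some type occurs on $L_j$ but not on $L_{<j}$. Put $\mathrm{inn}(j)=1$ if $j$ is innovative, and $\mathrm{inn}(j)=0$ otherwise.

For the modest pair of Section 10 the innovative levels are $-1,0,1$.

**Reduction: $\dim\mathfrak B+1\le$ the number of innovative levels.** This replaces dimension by a count. Let $\dim\mathfrak B\ge k$ and take a separated chain $y_1>\dots>y_{k+1}$ (Lemma 3). Let $h(\sigma)$ be the first level on which the type $\sigma$ occurs. If $x\in L_h$ has type $[y_{i+1}]$, $h=h([y_{i+1}])$, then by (F2) some $z\ge x$ has type $[y_i]\ne[y_{i+1}]$. So $z>x$ lies on a smaller level, and $h([y_i])<h([y_{i+1}])$. The $k+1$ levels $h([y_i])$ are distinct and innovative.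

Level $-1$ is innovative. So it suffices to show that at most $2n$ levels $j\ge0$ are innovative.

**Starts.** We now see where a generator acts. Let $k_i=\min\{k\ge0:L_k\not\subseteq p_i\}$ be the start of $p_i$. It exists since $p_i$ is finite. Then:

* $L_j\subseteq p_i$ for $j<k_i$;
* $L_j\cap p_i=\emptyset$ for $j\ge k_i+2$, since points of $L_j$ are below all of $L_{k_i}$;
* $x_M\in L_{k_i+1}\cap p_i$ implies $L_{k_i}\setminus p_i\subseteq M$, since $x_M$ is below all of $L_{k_i}\setminus M$.

So $p_i$ cuts only the levels $k_i$ and $k_i+1$.

**Definition (idle, block).** A level $j\ge0$ is idle if neither $j$ nor $j-1$ is a start. A block is given by a maximal set $\{\ell,\dots,\ell+r\}$ of consecutive start levels; its levels are $\ell,\dots,\ell+r+1$.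

On an idle level $j$ all points have the same color $\{i:k_i\ge j\}=\{i:k_i\ge j+1\}$. At most $2n$ levels are not idle. Blocks have disjoint sets of levels, because the next start after $\ell+r$ is at least $\ell+r+2$; and the levels $\ge0$ outside the blocks are exactly the idle ones. On the levels of a block, colors starting before $\ell$ are absent, since they start at $\le\ell-2$; colors starting after the block start at $\ge\ell+r+2$, so they are present at all points of these levels.

**Where the plain count stops.** There are at most $2n$ non-idle levels, so one would be done if idle levels were never innovative. They can be. Take $N\ge5$, $f\ne g$ in $A_0$, $b=x_{\{f\}}$ and $y=x_{\{g\}}$ in $A_1$, and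
$$q=\{t\}\cup(L_0\setminus\{f\}),\qquad p=L_{\le0}\cup(L_1\setminus\{b,y\})\cup\{x_{\{b,y\}}\} .$$
These are upsets, with starts $0$ and $1$. The block has the levels $0,1,2$, and level $3$ is idle.

First we find a chain of five points. We compute as in Section 8. The elements of $p\setminus q$ are $f$, the points of $L_1\setminus\{b,y\}$ and $x_{\{b,y\}}$; as $y<f$ and $b\not<f$, $s=p\to q=q\cup\{b\}$. Next
$$v=s\to q=E\setminus{\downarrow}b=(L_{\le1}\setminus\{b\})\cup\{x_M\in L_2:b\in M\}.$$
All elements of $v\setminus p=\{y\}\cup\{x_M\in L_2:b\in M\not\ni y\}$ are $\le y$, so $H=v\to p=E\setminus{\downarrow}y$. Finally $H\setminus(p\cup s)=\{x_M\in L_2:y\in M\not\ni b\}$, and $K=H\to(p\cup s)$ is the complement of the downset of this set. Let $h\in A_1\setminus\{b,y\}$, $z=x_{\{h\}}\in L_2$, and $w=x_{\{e\}}\in L_3$ with $e\in A_2\setminus\{z\}$. Then $t>f>y>z>w$; moreover $z<b$, $z\in K$, and $w$ is below $x_{\{y,h\}}\in B_2$, so $w\notin K$. The chain is separated by $q,p,v,K$. So $\dim\langle q,p\rangle\ge4$, and by the Reduction at least five levels are innovative.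

On the other hand no level $j\ge4$ is innovative. Indeed, on $L_1\setminus\{b,y\}$ all points have the type of $f$: the points of $L_0\setminus\{f\}$ are equivalent to $t$, and each point of $L_1\setminus\{b,y\}$ has color $c(f)$ and $T=T(f)=\{[t]\}$ or $T(f)\cup\{[f]\}$. So on $L_2$ the set $T(x_M)$ depends only on $M\cap\{b,y\}$. The points $x_{\{b\}},x_{\{y\}},x_{\{h\}}$ are then equivalent to $x_{\{b,h'\}},x_{\{y,h'\}},x_{\{h,h'\}}$ with $h'\in A_1\setminus\{b,y,h\}$, and $[B_2]=[L_2]$. Hence all points of $L_3$ have $T=T_{<4-1}$ and one type $\omega$. Points of $L_j$, $j\ge4$, have empty color like $\omega$, and inductively their $T$ is $T_{<3}$ or $T_{<3}\cup\{\omega\}$; so they have type $\omega$ by (F1). Therefore all of $-1,0,1,2,3$ are innovative, including the idle level $3$.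

In this example the overlap of the two starts has saved one non-idle level, and the idle level uses it up. We shall prove that such echoes are always paid for, by means of a potential $\Phi_j\in\{0,1,2\}$ that bounds the number of echoes still owed at level $j$.

## 12. Loners and copies

The pairs $x_{\{f,f'\}}\in B_j$ are there to copy the points $x_{\{f\}}\in A_j$: every point of $L_{j+1}$ is below all of $B_j$, so types occurring on $B_j$ are seen by all of $L_{j+1}$. This section shows that copies with the same $T$ exist, because $N$ is large.

**Definition (loner).** A point $e\in A_j$ is a loner if $[e]$ does not occur on $L_{\le j}\setminus\{e\}$. Let $\lambda_j$ be the number of loners in $A_j$.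

In the last example $b$ and $y$ are loners: they are the only points of $L_{\le1}$ outside $p$, and they are separated by $s$.

**Existence of copies.**
$$\begin{array}{l}\text{Suppose }j\ge1\text{ and }\lambda_{j-1}\le n2^{n+1}.\text{ For }f\in A_{j-1},\ Z\subseteq A_{j-1},\ |Z|\le2,\\ \text{there is }f'\in A_{j-1}\setminus(Z\cup\{f\})\text{ with }T(x_{\{f,f'\}})=T(x_{\{f\}}).\end{array}\tag{4}$$
Indeed $T(x_{\{f\}})=[L_{<j}\setminus\{f\}]$ and $T(x_{\{f,f'\}})=[L_{<j}\setminus\{f,f'\}]$. The equality fails for $f'$ only if $[f']$ does not occur on $L_{<j}\setminus\{f,f'\}$. That means that $f'$ is a loner, or that $[f']$ occurs on $L_{<j}$ exactly at $f$ and $f'$; there is at most one $f'$ of the second kind. Together with $Z\cup\{f\}$, at most $\lambda_{j-1}+1+3<N$ elements are excluded.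

**There are few loners.** For all $j\ge0$,
$$\lambda_j\le2^n\cdot|\{\text{non-idle levels in }[0,j]\}|\le n2^{n+1}.\tag{5}$$
The second inequality holds since at most $2n$ levels are not idle. The first is proved by induction on $j$. For $j=0$, all $e\in A_0$ have $T(e)=\{[t]\}$, so by (F1) their types are determined by their colors. At most $2^n$ types occur, and different loners have different types, so $\lambda_0\le2^n$. If $0$ is idle, only one type occurs on $A_0$, and $\lambda_0=0$. Let $j\ge1$. By the induction hypothesis, (4) is available for $j$. If $j$ is idle, take $f'$ from (4): the points $x_{\{f\}}$ and $x_{\{f,f'\}}$ have the same color and the same $T$, so they are equivalent, and $x_{\{f\}}$ is not a loner. Hence $\lambda_j=0$. Let $j$ be not idle. If $f\in A_{j-1}$ is not a loner, then $T(x_{\{f\}})=T_{<j}$. By (F1) at most $2^n$ types arise from such $f$, giving at most $2^n$ loners. All other loners are $x_{\{f\}}$ with $f$ a loner. So $\lambda_j\le\lambda_{j-1}+2^n$.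

Hence (4) is available for all $j\ge1$.

## 13. A potential on the levels

**Definition (states).** For $j\ge0$:

* $U_j$ holds if $T(x)=T_{<j}$ for all $x\in L_j$.
* $C_j$ holds if $U_j$ holds and there is $\tau\in T_{<j}$ with $\Theta(\tau)=T_{<j}$ and $c(\tau)=\{i:k_i\ge j\}$.
* $W_j$ holds if there are $\gamma\ne\delta$ in $T_{<j}$ with $\Theta(\delta)=T_{<j}\setminus\{\gamma\}$ and $c(\delta)=\{i:k_i\ge j\}$, each $x\in L_j$ has $T(x)=T_{<j}$ or $T(x)=T_{<j}\setminus\{\gamma\}$, and some $x\in B_j$ has $T(x)=T_{<j}$.

Put $\Phi_j=0$ if $C_j$; $\Phi_j=1$ if not $C_j$ but $U_j$ or $W_j$; $\Phi_j=2$ otherwise.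

For instance, $C_0$ holds with $\tau=[t]$: points of $L_0$ have $T=\{[t]\}=T_{<0}=\Theta([t])$, and $t$ has all colors. So $\Phi_0=0$. In the example of Section 11, $U_3$ holds, and $C_3$ fails: otherwise (2) would give all points of the idle level $3$ an old type. So $\Phi_3=1$, and this is the one echo.

As points of $L_{j+1}$ are below all of $L_{\le j-1}\cup B_j$, we have for $j\ge0$
$$[B_j]=[L_j]\ \Longrightarrow\ U_{j+1}.\tag{6}$$

**Claim I.** For idle $j$: $\mathrm{inn}(j)+\Phi_{j+1}\le\Phi_j$.

*Proof.* First, $[B_j]=[L_j]$. For $j\ge1$, a point $x_{\{f\}}$ has a copy $x_{\{f,f'\}}\in B_j$ with the same $T$ by (4), and the same color since $j$ is idle; so they are equivalent by (F1). For $j=0$, all of $L_0$ is one type. By (6), $U_{j+1}$ holds, so $\Phi_{j+1}\le1$. This settles $\Phi_j=2$. Recall that all points of $L_j$ have color $\{i:k_i\ge j\}=\{i:k_i\ge j+1\}$.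

If $C_j$ holds, all points of $L_j$ have type $\tau$ by (2). So $\mathrm{inn}(j)=0$, $T_{<j+1}=T_{<j}$, and $C_{j+1}$ holds with the same $\tau$.

If $U_j$ holds but not $C_j$, then $L_j$ has one type $\rho$ by (F1), $T_{<j+1}=T_{<j}\cup\{\rho\}=\Theta(\rho)$, and $c(\rho)=\{i:k_i\ge j+1\}$. So $C_{j+1}$ holds, and $\mathrm{inn}(j)+0\le1=\Phi_j$.

If $W_j$ holds but not $C_j$, the points of $L_j$ with $T(x)=T_{<j}\setminus\{\gamma\}=\Theta(\delta)$ have type $\delta$ by (2). The others have $T(x)=T_{<j}$, hence one type $\varepsilon$, which occurs. So $T_{<j+1}=T_{<j}\cup\{\varepsilon\}=\Theta(\varepsilon)$ and $c(\varepsilon)=\{i:k_i\ge j+1\}$. Again $C_{j+1}$ holds, and $\mathrm{inn}(j)+0\le1=\Phi_j$. $\square$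

**Claim II.** For a block with levels $\ell,\dots,\ell+r+1$ and $m$ colors starting in it,
$$\sum_{j=\ell}^{\ell+r+1}\mathrm{inn}(j)+\Phi_{\ell+r+2}\ \le\ \Phi_\ell+2m .$$

*Proof.*

**Step 1: reduction to three cases.** The left side is at most $(r+2)+2=r+4$, and $m\ge r+1$. If $m\ge r+2$, then $2m\ge2r+4\ge r+4$. If $m=r+1$, the right side is $\Phi_\ell+2r+2$, which is at least $r+4$ when $r+\Phi_\ell\ge2$. The remaining cases are $(r,m,\Phi_\ell)=(0,1,0),(0,1,1),(1,2,0)$.

Generators are identified with their indices, so a generator is also called a color.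

**Step 2: the case $(0,1,0)$.** An isolated start in state $C_\ell$ causes only one innovation and no echo. Let $p$ be the color starting at $\ell$, $c_1=\{i:k_i\ge\ell\}$ and $c_0=c_1\setminus\{p\}$. Points of $L_\ell\cup L_{\ell+1}$ have color $c_1$ if they are in $p$, and $c_0$ if not. Let $\tau$ be as in $C_\ell$. Points of $L_\ell\cap p$ have type $\tau$ by (2). Those of $L_\ell\setminus p\ne\emptyset$ have one type $\sigma$, with $T=T_{<\ell}=\Theta(\tau)$, so $\Theta(\sigma)=T_{<\ell}\cup\{\sigma\}$.

Let $x\in L_{\ell+1}$. Then $T_{<\ell}\subseteq T(x)\subseteq T_{<\ell}\cup\{\sigma\}$. If $x\in p$, all points above $x$ are in $p$, so $\sigma\notin T(x)$, $T(x)=T_{<\ell}=\Theta(\tau)$, and $x$ has type $\tau$ by (2). If $x\notin p$, compare with a point $y\in L_\ell\setminus p$: it has the same color $c_0$, and $T(x)=T_{<\ell}=T(y)$ or $T(x)=T_{<\ell}\cup\{\sigma\}=T(y)\cup\{[y]\}$. In both cases $[x]=\sigma$ by (F1). So $\mathrm{inn}(\ell+1)=0$ and $T_{<\ell+2}=T_{<\ell}\cup\{\sigma\}=\Theta(\sigma)$. Points of $L_{\ell+2}$ are below all of $L_{\le\ell}$, so they have $T(x)=T_{<\ell+2}$;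 and $c(\sigma)=c_0=\{i:k_i\ge\ell+2\}$, as $\ell+1$ is not a start. Hence $C_{\ell+2}$ holds, and the left side is at most $1\leq 2$.

**Step 3: an auxiliary statement for the end of a block.** It isolates the only bad shape of the last start.
$$\begin{array}{l}\text{Let }j\text{ be the last level of a block, suppose exactly one color }p\text{ starts at }j-1,\\ \text{and let }Q=L_{j-1}\setminus p.\text{ If }Q\text{ is not of the form }\{u\},\ u\in A_{j-1},\text{ then }U_{j+1}.\end{array}\tag{7}$$
On $L_j$ only $p$ is non-constant: colors starting at $\le j-2$ are absent there, and those starting after the block are present. Let $e=x_{\{f\}}\in A_j$. If $e\in p$, then $\emptyset\ne Q\subseteq\{f\}$, which is excluded. So $e\notin p$. By (4) choose $f'$ with $T(x_{\{f,f'\}})=T(e)$ and, if $Q$ consists of two elements of $A_{j-1}$, also $f'\notin Q$ (take $Z=Q$). If $x_{\{f,f'\}}\in p$, then $\emptyset\ne Q\subseteq\{f,f'\}$, so $Q=\{f,f'\}$ by hypothesis, which contradicts the choice of $f'$. So $e$ and $x_{\{f,f'\}}\in B_j$ have the same color and the same $T$, and are equivalent. Hence $[B_j]=[L_j]$,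 and (6) gives $U_{j+1}$.

**Step 4: the case $(0,1,1)$.** Let $p,c_1,c_0$ be as in Step 2. Only two levels are involved and $\Phi_\ell+2m=3$, so it suffices to show $\Phi_{\ell+2}\le1$. By (7) with $j=\ell+1$ we may assume $L_\ell\setminus p=\{u\}$ with $u\in A_\ell$; otherwise $U_{\ell+2}$ holds. So $B_\ell\subseteq p$. Write $T^*=T_{<\ell}$ and $\beta=[u]$. As $\Phi_\ell=1$, $U_\ell$ or $W_\ell$ holds.

*There is a type $\alpha$ with $c(\alpha)=c_1$, $\Theta(\alpha)=T^*\cup\{\alpha\}$, $\alpha\in[B_\ell]$ and $[L_\ell\cap p]\subseteq T^*\cup\{\alpha\}$.* If $U_\ell$ holds, all points of $L_\ell\cap p\supseteq B_\ell$ have color $c_1$ and $T(x)=T^*$, so one type $\alpha$. If $W_\ell$ holds, with $\gamma_0,\delta_0$ in place of $\gamma,\delta$, the points of $L_\ell\cap p$ with $T(x)=T^*\setminus\{\gamma_0\}=\Theta(\delta_0)$ have type $\delta_0\in T^*$ by (2), as $c(\delta_0)=c_1$; those with $T(x)=T^*$ have one type $\alpha$, and $\alpha$ occurs on $B_\ell$ by the last clause of $W_\ell$.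

Since $L_{<\ell}\subseteq p$, the types in $T^*\cup\{\alpha\}$ lie in $p$ and $\beta$ does not, so $\beta\notin T^*\cup\{\alpha\}$; on $L_{\le\ell}$ the type $\beta$ occurs only at $u$.

Let $x=x_M\in L_{\ell+1}$; it is below all of $L_{<\ell}\cup B_\ell$. If $u\notin M$, then $x<u$, so $x\notin p$ and $T(x)=T^*\cup\{\alpha,\beta\}$. All such $x$ have color $c_0$, hence one type $\delta$, which occurs on $B_{\ell+1}$. If $u\in M$, then $T(x)=T^*\cup\{\alpha\}=\Theta(\alpha)$, and $x$ has type $\alpha$ if $x\in p$, by (2). The points with $u\in M$ and $x\notin p$, if any, have one type $\gamma$, of color $c_0$. So $T_{<\ell+2}=T^*\cup\{\alpha,\beta,\delta\}$, possibly with $\gamma$ added.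

Points of $L_{\ell+2}$ are below $L_{\le\ell}\cup B_{\ell+1}$, so their $T$ contains $T^*\cup\{\alpha,\beta,\delta\}$. If $\gamma$ does not exist or $\gamma\in T^*\cup\{\alpha,\beta,\delta\}$, then $U_{\ell+2}$ holds. Otherwise $\Theta(\delta)=T^*\cup\{\alpha,\beta,\delta\}=T_{<\ell+2}\setminus\{\gamma\}$ and $c(\delta)=c_0=\{i:k_i\ge\ell+2\}$; each $x\in L_{\ell+2}$ has $T(x)=T_{<\ell+2}$ or $T_{<\ell+2}\setminus\{\gamma\}$; and some $x_{M'}\in B_{\ell+2}$ is below a given point of type $\gamma$ in $L_{\ell+1}$ (choose $M'$ avoiding that point), so $T(x_{M'})=T_{<\ell+2}$. Hence $W_{\ell+2}$ holds. In both cases $\Phi_{\ell+2}\le1$.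

**Step 5: the case $(1,2,0)$.** One color $q$ starts at $\ell$, one color $p$ at $\ell+1$, none at $\ell+2$, and $C_\ell$ holds with $\tau$. It suffices to show $\Phi_{\ell+3}\le1$, as then the left side is at most $3+1=2m$. By (7) with $j=\ell+2$ we may assume $L_{\ell+1}\setminus p=\{u\}$ with $u\in A_{\ell+1}$. Let $c_1=\{i:k_i\ge\ell\}$.

All points of $L_\ell$ and of $L_{\ell+1}\setminus\{u\}$ are in $p$, so they have color $c_1$ or $c_1\setminus\{q\}$, according as they are in $q$ or not. We argue as in Step 2, with $q$ in place of $p$. Points of $L_\ell\cap q$ have type $\tau$ by (2). The set $L_\ell\setminus q\ne\emptyset$ has one type $\sigma$, with $c(\sigma)=c_1\setminus\{q\}$ and $T=T_{<\ell}$. So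
$$T':=T_{<\ell+1}=T_{<\ell}\cup\{\sigma\}=\Theta(\sigma).$$
Every $x\in L_{\ell+1}\setminus\{u\}$ has $T_{<\ell}\subseteq T(x)\subseteq T_{<\ell}\cup\{\sigma\}$. If $x\in q$, then $\sigma\notin T(x)$, so $T(x)=\Theta(\tau)$ and $x$ has type $\tau$; if $x\notin q$, it has type $\sigma$ by (F1), compared with a point of $L_\ell\setminus q$. Let $\upsilon=[u]$. As $L_{\le\ell}\subseteq p\not\ni u$, $\upsilon\notin T'$; and on $L_{\le\ell+1}$ the type $\upsilon$ occurs only at $u$. So $T_{<\ell+2}=T'\cup\{\upsilon\}$. Let $c_0=c_1\setminus\{p,q\}=\{i:k_i\ge\ell+3\}$.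

On $L_{\ell+2}$ no point is in $q$. Let $x=x_M\in L_{\ell+2}$; it is below all of $L_{\le\ell}$. If $u\notin M$, then $x<u$, so $x\notin p$ and $T(x)=T'\cup\{\upsilon\}$; all these points have color $c_0$ and one type $\delta$, which occurs on $B_{\ell+2}$. If $u\in M$, then $T(x)=T'=\Theta(\sigma)$. If moreover $x\in p$, its color is $c_1\setminus\{q\}=c(\sigma)$, so its type is $\sigma$ by (2). If $x\notin p$, its color is $c_0$, and all such points have one type $\gamma$. So $T_{<\ell+3}=T'\cup\{\upsilon,\delta\}$, possibly with $\gamma$ added.

All points of $L_{\ell+3}$ are below $L_{\le\ell+1}\cup B_{\ell+2}$, so their $T$ contains $T'\cup\{\upsilon,\delta\}=\Theta(\delta)$; and $c(\delta)=c_0=\{i:k_i\ge\ell+3\}$. If $\gamma$ does not exist or $\gamma\in T'\cup\{\upsilon,\delta\}$, then $U_{\ell+3}$ holds. Otherwise $\Theta(\delta)=T_{<\ell+3}\setminus\{\gamma\}$, each $x\in L_{\ell+3}$ has $T(x)=T_{<\ell+3}$ or $T_{<\ell+3}\setminus\{\gamma\}$, and some $x_{M'}\in B_{\ell+3}$, with $M'$ avoiding a given point of type $\gamma$ in $L_{\ell+2}$, has $T(x_{M'})=T_{<\ell+3}$. So $W_{\ell+3}$ holds.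 In both cases $\Phi_{\ell+3}\le1$. $\square$

## 14. The sum over all levels

**Proof of Proposition 9.** The levels $j\ge0$ are partitioned into idle levels and blocks, and every color starts in exactly one block. Let $h$ be larger than all levels of blocks. Summing Claim I over the idle levels below $h$ and Claim II over all blocks, the potentials telescope, and the terms $2m$ of the blocks add up to $2n$:
$$\sum_{0\le j<h}\mathrm{inn}(j)+\Phi_h\ \le\ \Phi_0+2n=2n .$$
As $\Phi_h\ge0$ and $h$ is arbitrarily large, at most $2n$ levels $j\ge0$ are innovative. With level $-1$ there are at most $2n+1$ innovative levels, and the Reduction of Section 11 gives $\dim\mathfrak B\le2n$. $\square$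

By Section 10 this proves (B); with (A) from Section 9 it proves Theorem 2, and by Section 2 also Theorem 1: $\mathcal V_{n,d}$ is locally finite exactly for the pairs in
$$\{(n,0):n\ge1\}\ \cup\ \{(n,d):n\ge2,\ 0\le d\le2n-1\}.$$
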